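\title{When is the constant functor from spectra to motivic spectra full and faithful?}

\begin{abstract}
Let $L$ be a field of characteristic zero. We show that the constant functor from the classical stable homotopy category to the stable motivic homotopy category over $L$ is full and faithful if and only if the group $L^\times$ is divisible, equivalently if and only if $L$ has no nontrivial finite abelian extension. In particular the functor is full and faithful over the compositum of all finite solvable Galois extensions of $\mathbb{Q}$, a field that is not algebraically closed; this answers a question of Heller and Ormsby in the negative. The proof compares slice towers of the motivic sphere: in weight zero their layers are Galois cohomology groups with coefficients in twists of roots of unity, and these groups detect solvable extensions and nothing else.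
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathrm{SH}$ be the classical stable homotopy category, with sphere spectrum $S$, and for a field $L$ let $\mathrm{SH}_L$ be the stable motivic homotopy category over $L$, with sphere spectrum $\mathbf{1}_L$. A pointed simplicial set can be regarded as a constant motivic space over $L$, and this construction stabilizes to a functor
\[
c^*_L\colon \mathrm{SH}\to\mathrm{SH}_L .
\]
It is the simplest member of a family. Let $L/k$ be a finite Galois extension with group $G$. The Galois correspondence sends the orbit $G/H$ to $\operatorname{Spec}L^H$, where $L^H$ is the fixed field, and it induces a functor $c^*_{L/k}\colon\mathrm{SH}_G\to\mathrm{SH}_k$ on the $G$-equivariant stable homotopy category. For $k=L$ and $G$ trivial, $c^*_{L/L}=c^*_L$.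

The motivic sphere has bigraded homotopy groups $\pi_{a,b}(\mathbf{1}_L)$, where $b$ is the weight, and $c^*_L$ induces maps $\pi_n(S)\to\pi_{n,0}(\mathbf{1}_L)$. The functor $c^*_L$ is full and faithful exactly when all these maps are isomorphisms (Lemma~\ref{lem:reduction}). So full faithfulness says that the weight zero line of the motivic stable stems retains nothing of the arithmetic of $L$. Two known results, which we use as given, bound the class of fields for which this happens. A field of characteristic different from $2$ is \emph{quadratically closed} if each of its elements is a square, and a field is \emph{euclidean} if it has an ordering in which each positive element is a square; $i$ denotes a square root of $-1$.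

\begin{theorem}[Levine]\label{thm:levine}
If $L$ is an algebraically closed field of characteristic zero, then $c^*_L$ is full and faithful.
\end{theorem}

\begin{theorem}\label{thm:quadratic}
If $c^*_{L/k}$ is full and faithful, then either $k$ is quadratically closed and $L=k$, or $k$ is euclidean and $L=k[i]$. In particular, if $c^*_L$ is full and faithful, then $L$ is quadratically closed.
\end{theorem}

Theorem~\ref{thm:quadratic} says that full faithfulness of $c^*_L$ excludes extensions of $L$ of degree $2$. The stable stems have torsion at every prime, so one may expect further stems to exclude further extensions, until none is left and Theorem~\ref{thm:levine} becomes sharp. This is the question, posed in \cite{HO}, that we answer.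

\medskip\noindent\textbf{Question.} \emph{Let $L$ be a field of characteristic zero. Is $c^*_L$ full and faithful if and only if $L$ is algebraically closed?}\medskip

The answer is no: full faithfulness excludes the cyclic extensions of prime degree, hence all solvable Galois extensions, and it excludes nothing else.

\begin{theorem}\label{thm:main}
Let $L$ be a field of characteristic zero with absolute Galois group $G_L$. The following are equivalent:
\begin{enumerate}
\item[(1)] $c^*_L\colon\mathrm{SH}\to\mathrm{SH}_L$ is full and faithful;
\item[(2)] $L^\times$ is a divisible group;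
\item[(3)] $L$ has no nontrivial finite abelian (equivalently: finite solvable Galois) extension;
\item[(4)] $H^a(G_L,\mathbb{Z}/m)=0$ for all $a>0$ and $m\ge1$;
\item[(5)] $L$ is quadratically closed and $\pi_{2p-4,0}(\mathbf{1}_L)\otimes\mathbb{Z}_{(p)}=0$ for every odd prime $p$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:counter}
Let $\mathbb{Q}^{\mathrm{solv}}$ be the compositum in $\overline{\mathbb{Q}}$ of all finite Galois extensions of $\mathbb{Q}$ with solvable group. For $L=\mathbb{Q}^{\mathrm{solv}}$ the functor $c^*_L$ is full and faithful, and $L$ is not algebraically closed.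
\end{corollary}

For Galois extensions we obtain a necessary condition.

\begin{theorem}\label{thm:galois}
If $L/k$ is a finite Galois extension in characteristic zero and $c^*_{L/k}$ is full and faithful, then $L^\times$ is divisible.
\end{theorem}

For $k$ euclidean and $L=k[i]$ we claim only the necessity of this condition, not its sufficiency.

The tool in both directions is Voevodsky's slice tower of $\mathbf{1}_L$. Above the bottom layer, the homotopy groups of its layers in weight zero are sums of Galois cohomology groups $H^a(L,\mu_m^{\otimes q})$. If $L^\times$ is divisible, then $L$ contains all roots of unity, so the coefficients are constant. The group $H^1(G_L,\mathbb{Z}/m)=\mathrm{Hom}(G_L,\mathbb{Z}/m)$ sees only abelian quotients of $G_L$, and the norm residue theorem propagates its vanishing to all positive degrees. The layers over $L$ then agree with those over $\overline{L}$, and Theorem~\ref{thm:levine} descends to $L$. Conversely, for an odd prime $p$ the layer number $p-1$ contributes $\mathrm{Hom}(G_L,\mathbb{Z}/p)$ to the stem $2p-4$, where the classical sphere has no $p$-torsion, and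 a degree count shows that this contribution survives. In both directions the tower has to converge, and the convergence theorem that we use requires finite cohomological dimension; we therefore work over suitable subfields of $L$.

Section~\ref{sec:background} collects the results used. Section~\ref{sec:fields} proves $(2)\Leftrightarrow(3)\Leftrightarrow(4)$, Section~\ref{sec:sufficient} proves $(2)\Rightarrow(1)$ and Corollary~\ref{cor:counter}, Section~\ref{sec:necessary} proves $(1)\Rightarrow(5)\Rightarrow(2)$, and Section~\ref{sec:galois} proves Theorem~\ref{thm:galois}. The counterexample does not use the last two sections.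

\section{Motivic spheres, motivic cohomology and slices}\label{sec:background}

All fields have characteristic zero from now on.

\subsection{The category $\mathrm{SH}_F$}
Recall that $\mathrm{SH}_F$ is obtained from pointed simplicial presheaves on smooth $F$-schemes by imposing Nisnevich descent, contracting $\mathbb{A}^1$ and inverting $\mathbb{P}^1$ for the smash product. It is a triangulated category with coproducts, and $[-,-]$ denotes its groups of morphisms. A smooth $F$-scheme $X$ defines an object $X_+$, and $\mathbf{1}_F=\operatorname{Spec}F_+$. There are two circles, the simplicial circle $S^{1,0}=S^1$ and $S^{1,1}=\mathbb{G}_m$. Both are invertible, and $S^{a,b}=(S^1)^{\wedge(a-b)}\wedge\mathbb{G}_m^{\wedge b}$ for $a,b\in\mathbb{Z}$. We write $\Sigma^{a,b}E=S^{a,b}\wedge E$; the shift of the triangulated structure is $\Sigma=\Sigma^{1,0}$. The objects $S^{a,b}$ are compact, meaning that $[S^{a,b},-]$ commutes with coproducts, and $\pi_{a,b}(E)=[S^{a,b},E]$. For a prime $p$ put $\pi_{a,b}(E)_{(p)}=\pi_{a,b}(E)\otimes\mathbb{Z}_{(p)}$. Since $\mathbb{Z}_{(p)}$ is flat, this functor still sends exact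 triangles to long exact sequences.

A field extension $F\subset F'$, with $h\colon\operatorname{Spec}F'\to\operatorname{Spec}F$, gives an exact functor $h^*\colon\mathrm{SH}_F\to\mathrm{SH}_{F'}$ with $h^*S^{a,b}=S^{a,b}$ and $h^*c^*_F\cong c^*_{F'}$. Hence there are maps $h^*\colon\pi_{a,b}(E)\to\pi_{a,b}(h^*E)$, natural in $E$ and compatible with long exact sequences, and the composite $\pi_n(S)\to\pi_{n,0}(\mathbf{1}_F)\to\pi_{n,0}(\mathbf{1}_{F'})$ is the map induced by $c^*_{F'}$. If $F'/F$ is finite, then $h$ is smooth and $h^*$ has a left adjoint sending $\mathbf{1}_{F'}$ to $\operatorname{Spec}F'_+$, so that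
\begin{equation}\label{eq:adjoint}
[\Sigma^n\operatorname{Spec}F'_+,E]_{\mathrm{SH}_F}\cong\pi_{n,0}(h^*E).
\end{equation}
We also need continuity.
\begin{enumerate}
\item[(C)] If $F=\bigcup_iF_i$ is a filtered union of fields, then $\operatorname{colim}_i\pi_{n,0}(\mathbf{1}_{F_i})\cong\pi_{n,0}(\mathbf{1}_F)$ \cite[Prop.~4.3.4]{CD}, \cite[Lemma~A.7]{Hoyois}.
\end{enumerate}

\begin{lemma}\label{lem:reduction}
The functor $c^*_L$ is full and faithful if and only if $\pi_n(S)\to\pi_{n,0}(\mathbf{1}_L)$ is an isomorphism for all $n\in\mathbb{Z}$.
\end{lemma}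

\begin{proof}
Since $c^*_L(S^n)=S^{n,0}$, the map in question is $[S^n,S]\to[c^*_LS^n,c^*_LS]$, so the condition is necessary. Conversely, $c^*_L$ is exact and preserves coproducts, and $\mathrm{SH}$ is generated by the compact object $S$; by Brown representability $c^*_L$ has a right adjoint $c_*$, which is exact. It preserves coproducts, because
\[
\textstyle\pi_n\bigl(c_*\bigoplus_iY_i\bigr)=[S^{n,0},\bigoplus_iY_i]=\bigoplus_i[S^{n,0},Y_i]=\pi_n\bigl(\bigoplus_ic_*Y_i\bigr)
\]
by compactness of $S^{n,0}$ and $S^n$. Therefore the spectra $X$ for which the unit $X\to c_*c^*_LX$ is an isomorphism form a triangulated subcategory closed under coproducts. For $X=S$ the unit induces the map $\pi_n(S)\to\pi_{n,0}(\mathbf{1}_L)$ on $\pi_n$, so $S$ lies in this subcategory, which is then all of $\mathrm{SH}$. A left adjoint whose unit is an isomorphism is full and faithful.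
\end{proof}

\subsection{Motivic and Galois cohomology}
Let $H\mathbb{Z}\in\mathrm{SH}_F$ be the motivic cohomology spectrum and $H\mathbb{Z}/m$ the cofiber of multiplication by $m$ on it. For a finite abelian group $A$ we fix a decomposition $A=\bigoplus_i\mathbb{Z}/m_i$ with prime powers $m_i$ and put $HA=\bigoplus_iH\mathbb{Z}/m_i$. For $A$ finite or $A=\mathbb{Z}$,
\begin{equation}\label{eq:cohomology}
\pi_{a,b}(\Sigma^{c,d}HA)=H^{c-a,\,d-b}(F;A),
\end{equation}
the motivic cohomology of $F$ in degree $c-a$ and weight $d-b$. We write $\mu_m$ for the $G_F$-module of $m$-th roots of unity in $\overline{F}$, and $H^a(F,M)=H^a(G_F,M)$ for Galois cohomology, which is the \'etale cohomology of $\operatorname{Spec}F$; ``$\mu_m\subset F$'' means that $F$ contains a primitive $m$-th root of unity. The Milnor $K$-group $K^M_a(F)$ is the degree $a$ part of the tensor algebra of the abelian group $F^\times$ modulo the two-sided ideal generated by the elements $u\otimes(1-u)$; it is generated by symbols $\{u_1,\dots,u_a\}$, which are multilinear.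
\begin{enumerate}
\item[(M1)] $H^{a,b}(F;A)=0$ if $a>b$ or $b<0$. Moreover $H^{a,0}(F;\mathbb{Z})$ is $\mathbb{Z}$, generated by the unit, for $a=0$, and $0$ otherwise.
\item[(M2)] (Norm residue theorem; Voevodsky, Rost.) $K^M_a(F)/p\cong H^a(F,\mu_p^{\otimes a})$ for $p$ prime. More generally, the map $H^{a,b}(F;\mathbb{Z}/m)\to H^a(F,\mu_m^{\otimes b})$ is an isomorphism for $a\le b$, $b\ge0$, naturally in $F$.
\item[(M3)] For a field extension $h$ we have $h^*H\mathbb{Z}\cong H\mathbb{Z}$ as ring spectra \cite{Hoyois,Spitzweck}.
\end{enumerate}
By (M3), $h^*HA\cong HA$, and $h^*$ induces the pullback $H^{a,b}(F;A)\to H^{a,b}(F';A)$; the naturality in (M2) says that in the range $a\le b$ the pullback is the restriction map of Galois cohomology.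

The cohomological dimension $\operatorname{cd}(F)$ is the least $d\le\infty$ such that $H^a(F,M)=0$ for all $a>d$ and all discrete torsion $G_F$-modules $M$. It does not increase under algebraic extensions, and
\begin{equation}\label{eq:cd}
\operatorname{cd}(K_0(i))\le\operatorname{trdeg}(K_0/\mathbb{Q})+2
\end{equation}
for a finitely generated field $K_0$ \cite[Ch.~II, \S4]{Serre}.

\subsection{The slice tower of the sphere}
Let $\mathrm{SH}_F^{\mathrm{eff}}$ be the smallest triangulated subcategory closed under coproducts that contains $X_+$ for all smooth $X$. The inclusion of $\Sigma^{2q,q}\mathrm{SH}_F^{\mathrm{eff}}$ has a right adjoint, and $f_qE\to E$ denotes the counit. These subcategories decrease as $q$ grows, which gives Voevodsky's slice tower $\dots\to f_{q+1}E\to f_qE\to\dots\to E$, a filtration by $\mathbb{G}_m$-connectivity. The $q$-th slice $s_qE$ is the cofiber of $f_{q+1}E\to f_qE$. Since $\mathbf{1}$ is effective, $f_0\mathbf{1}=\mathbf{1}$. Let $\mathbf{1}/f_q\mathbf{1}$ be the cofiber of $f_q\mathbf{1}\to\mathbf{1}$. We use the exact triangles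
\begin{equation}\label{eq:triangles}
f_{q+1}\mathbf{1}\to f_q\mathbf{1}\to s_q\mathbf{1},\qquad f_q\mathbf{1}\to\mathbf{1}\to\mathbf{1}/f_q\mathbf{1},\qquad s_q\mathbf{1}\to\mathbf{1}/f_{q+1}\mathbf{1}\to\mathbf{1}/f_q\mathbf{1},
\end{equation}
the third of which comes from the octahedral axiom. The slices of $\mathbf{1}$ are governed by the groups
\[
A^{s,q}=\mathrm{Ext}^{s,2q}_{MU_*MU}(MU_*,MU_*),
\]
which form the $E_2$-term of the Adams--Novikov spectral sequence, with $A^{s,q}$ in stem $2q-s$. Only the properties listed in (E) are needed.
\begin{enumerate}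
\item[(S)] $s_0\mathbf{1}=H\mathbb{Z}$, the map $\mathbf{1}\to s_0\mathbf{1}$ being the unit, and $s_q\mathbf{1}\cong\bigoplus_{s\ge0}\Sigma^{2q-s,q}HA^{s,q}$ for $q\ge1$ \cite{LevineComparison}, \cite[Thm.~2.12]{RSO}.
\item[(E)] For $q>0$ the group $A^{s,q}$ is finite, and it is zero for $s>q$. For an odd prime $p$ and $q>0$, the group $A^{s,q}_{(p)}=A^{s,q}\otimes\mathbb{Z}_{(p)}=\mathrm{Ext}^{s,2q}_{BP_*BP}$ vanishes unless $q=k(p-1)$ with $1\le s\le k$, and $A^{1,p-1}_{(p)}=\mathbb{Z}/p$ \cite[Ch.~4--5]{Ravenel}.
\item[(L)] If $\operatorname{cd}(F)<\infty$, then for all $a,b,q$ the map $\pi_{a,b}(f_m\mathbf{1}_F)\to\pi_{a,b}(f_q\mathbf{1}_F)$ is zero for $m\gg0$. This is the case of the sphere and of the stalk at $\operatorname{Spec}F$ of the convergence theorem of \cite{LevineConvergence}, by which, for a finite spectrum $E$, the filtration on the stalks of the homotopy sheaves of $f_qE$ by the images of those of $f_mE$ is finite, exhaustive and separated.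
\end{enumerate}

We often have to compare two fields $F\subset F'$. For this we apply the exact functor $h^*$ to the triangles \eqref{eq:triangles} over $F$. The result is a tower for $h^*\mathbf{1}_F=\mathbf{1}_{F'}$ whose layers are known, and we never need to identify it with the slice tower over $F'$.

\begin{lemma}\label{lem:layers}
Let $F\subset F'$ be a field extension, $h\colon\operatorname{Spec}F'\to\operatorname{Spec}F$, and $n\in\mathbb{Z}$. Then $\pi_{n,0}(h^*s_0\mathbf{1}_F)\cong H^{-n,0}(F';\mathbb{Z})$, and for $q\ge1$
\begin{equation}\label{eq:layers}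
\pi_{n,0}(h^*s_q\mathbf{1}_F)\cong\bigoplus_{s=0}^{q}H^{2q-s-n,\,q}(F';A^{s,q}).
\end{equation}
Under these isomorphisms for $F'$ and for $F$, the map $h^*\colon\pi_{n,0}(s_q\mathbf{1}_F)\to\pi_{n,0}(h^*s_q\mathbf{1}_F)$ is the pullback in motivic cohomology. The summand with index $s$ in \eqref{eq:layers} vanishes if $n<q-s$. Tensoring \eqref{eq:layers} with $\mathbb{Z}_{(p)}$ replaces $A^{s,q}$ by $A^{s,q}_{(p)}$.
\end{lemma}

\begin{proof}
Apply $h^*$ to the isomorphisms in (S) and use (M3), \eqref{eq:cohomology} and (E). In the summand with index $s$, degree minus weight is $q-s-n$, and (M1) gives the vanishing. The triangle defining $H\mathbb{Z}/m$ exhibits $H^{a,b}(F';\mathbb{Z}/m)$ as an extension of the $m$-torsion of $H^{a+1,b}(F';\mathbb{Z})$ by $H^{a,b}(F';\mathbb{Z})/m$, so it is killed by $m^2$. For a prime power $m$, tensoring with $\mathbb{Z}_{(p)}$ therefore leaves this group unchanged if $p\mid m$ and kills it otherwise.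
\end{proof}

\section{Fields without solvable extensions}\label{sec:fields}

Kummer theory relates divisibility of $L^\times$ to cyclic extensions only in the presence of roots of unity. The first lemma shows, by induction on the prime, that the roots of unity come for free. It asks for $p$-th roots only at those primes $p$ with $\mu_p\subset L$, which is the form needed in Section~\ref{sec:necessary}.

\begin{lemma}\label{lem:roots}
Suppose that $L^\times=L^{\times p}$ for every prime $p$ with $\mu_p\subset L$. Then $L$ contains all roots of unity and $L^\times$ is divisible.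
\end{lemma}

\begin{proof}
Suppose that $\mu_p\not\subset L$ for some prime $p$, and take $p$ minimal; then $p>2$, since $-1\in L$. The extension $L(\mu_p)/L$ is nontrivial and cyclic of degree dividing $p-1$, so it contains a cyclic extension $M/L$ of prime degree $\ell<p$. By minimality $\mu_\ell\subset L$, and Kummer theory gives $M=L(\sqrt[\ell]{a})$ with $a\notin L^{\times\ell}$, contrary to the hypothesis. Hence $\mu_p\subset L$ and $L^\times=L^{\times p}$ for all primes $p$, and $L^\times$ is divisible. For $r\ge1$, a $p$-th root of a primitive $p^r$-th root of unity is a primitive $p^{r+1}$-th root of unity. So $\mu_{p^r}\subset L$ for all $p$ and $r$, and products of such roots of unity give all others.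
\end{proof}

\begin{proposition}\label{prop:fields}
Conditions \textup{(2)}, \textup{(3)} and \textup{(4)} of Theorem~\ref{thm:main} are equivalent.
\end{proposition}

\begin{proof}
The two versions of (3) agree: abelian groups are solvable, and a nontrivial finite solvable group has a nontrivial abelian quotient, indeed a quotient $\mathbb{Z}/p$ for some prime $p$.

$(2)\Rightarrow(4)$. Let $p$ be a prime and $a>0$. By Lemma~\ref{lem:roots}, $\mu_p\subset L$, so $\mathbb{Z}/p\cong\mu_p^{\otimes a}$ as $G_L$-modules, and (M2) gives $H^a(L,\mathbb{Z}/p)\cong K^M_a(L)/p$. Writing $u_1=v^p$ we get $\{u_1,\dots,u_a\}=p\{v,u_2,\dots,u_a\}$, so this group is zero. For general $m$, induct on the number of prime factors: if $m=pm'$, the sequence $0\to\mathbb{Z}/p\to\mathbb{Z}/m\to\mathbb{Z}/m'\to0$ places $H^a(L,\mathbb{Z}/m)$ between two zero groups.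

$(4)\Rightarrow(3)$. A nontrivial finite solvable Galois extension gives a continuous surjection $G_L\to\mathbb{Z}/p$, that is, a nonzero element of $H^1(G_L,\mathbb{Z}/p)$.

$(3)\Rightarrow(2)$. Let $p$ be a prime and $a\in L^\times$. The extension $L(\mu_p)/L$ is abelian, hence trivial. Then $L(\sqrt[p]{a})/L$ is cyclic, hence trivial, and $a\in L^{\times p}$.
\end{proof}

To produce such fields, let $K_0$ be a field with a fixed algebraic closure and let $K_0^{\mathrm{solv}}$ be the compositum of all finite Galois extensions of $K_0$ with solvable group. The compositum of two such extensions is again one, since its group embeds in the product of the two groups. So every element of $K_0^{\mathrm{solv}}$ lies in a finite solvable Galois extension of $K_0$.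

\begin{lemma}\label{lem:solv}
Let $K_0$ be a finitely generated field and $K=K_0^{\mathrm{solv}}$. Then $K^\times$ is divisible and $\operatorname{cd}(K)<\infty$.
\end{lemma}

\begin{proof}
Let $a\in K^\times$ and $n\ge1$, and let $F/K_0$ be a finite solvable Galois extension containing $a$. Adjoining one $n$-th root of $a$ need not give a Galois extension of $K_0$, so we adjoin the $n$-th roots of all conjugates. The polynomial $P=\prod_{\sigma\in\mathrm{Gal}(F/K_0)}(x^n-\sigma a)$ has coefficients in $K_0$. Its splitting field $F'$ over $F$ is the compositum of $F$ with the splitting field of $P$ over $K_0$, hence Galois over $K_0$. In the tower $K_0\subset F\subset F(\mu_n)\subset F'$ the first step is solvable, the second is abelian, and the third is abelian by Kummer theory. So $\mathrm{Gal}(F'/K_0)$ is solvable, $F'\subset K$, and $a\in K^{\times n}$. Finally $K$ is an algebraic extension of $K_0(i)$, so $\operatorname{cd}(K)\le\operatorname{cd}(K_0(i))<\infty$ by \eqref{eq:cd}.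
\end{proof}

\section{Divisible units imply full faithfulness}\label{sec:sufficient}

\subsection{The layers}
When $K^\times$ is divisible, all arithmetic terms in \eqref{eq:layers} disappear.

\begin{lemma}\label{lem:layers-divisible}
Let $K^\times$ be divisible and $h\colon\operatorname{Spec}\overline{K}\to\operatorname{Spec}K$. For all $q\ge0$ and $n\in\mathbb{Z}$ the map $h^*\colon\pi_{n,0}(s_q\mathbf{1}_K)\to\pi_{n,0}(h^*s_q\mathbf{1}_K)$ is an isomorphism. For $q\ge1$ both groups are isomorphic to $A^{2q-n,q}$, read as $0$ if $2q-n<0$.
\end{lemma}

\begin{proof}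
We use Lemma~\ref{lem:layers}. For $q=0$ both groups vanish if $n\ne0$; if $n=0$ both are $\mathbb{Z}$, generated by the unit, which $h^*$ preserves by (M3). For $q\ge1$ the map is a finite sum of pullbacks $H^{a,q}(K;\mathbb{Z}/m)\to H^{a,q}(\overline{K};\mathbb{Z}/m)$ with $a=2q-s-n$. For $a>q$ both sides vanish by (M1). For $a\le q$ the map is the restriction $H^a(K,\mu_m^{\otimes q})\to H^a(\overline{K},\mu_m^{\otimes q})$ by (M2), and $G_K$ acts trivially on $\mu_m^{\otimes q}\cong\mathbb{Z}/m$ by Lemma~\ref{lem:roots}. For $a<0$ both sides vanish. For $a=0$ the map is the identity of $\mu_m^{\otimes q}$. For $0<a\le q$ the target vanishes because $G_{\overline{K}}$ is trivial, and the source vanishes by $(2)\Rightarrow(4)$. So only $s=2q-n$ contributes, and it contributes a group isomorphic to $A^{s,q}$.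
\end{proof}

\begin{example}[Stems $n\le0$]\label{ex:zero}
Let $K^\times$ be divisible and $\operatorname{cd}(K)<\infty$. We compute $\pi_{n,0}(\mathbf{1}_K)$ for $n\le0$ directly. For $q\ge1$ we have $2q-n>q$, so $\pi_{n,0}(s_q\mathbf{1})\cong A^{2q-n,q}=0$ by (E). The third triangle in \eqref{eq:triangles} then shows that $\pi_{n,0}(\mathbf{1}/f_{q+1}\mathbf{1})\to\pi_{n,0}(\mathbf{1}/f_q\mathbf{1})$ is injective for $q\ge1$, and $\mathbf{1}/f_1\mathbf{1}=s_0\mathbf{1}=H\mathbb{Z}$. By (L) and the second triangle, $\pi_{n,0}(\mathbf{1})\to\pi_{n,0}(\mathbf{1}/f_q\mathbf{1})$ is injective for $q\gg0$. Hence the unit map $\pi_{n,0}(\mathbf{1}_K)\to H^{-n,0}(K;\mathbb{Z})$ is injective. The target is $0$ for $n<0$; for $n=0$ it is $\mathbb{Z}$, and the identity of $\mathbf{1}_K$ maps to $1$. Thus $\pi_n(S)\to\pi_{n,0}(\mathbf{1}_K)$ is an isomorphism for $n\le0$.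

For an arbitrary field $F$, Lemma~\ref{lem:layers} leaves one term $H^{q,q}(F;A^{q,q})$ in $\pi_{0,0}(s_q\mathbf{1}_F)$ for $q\ge1$. The group $A^{q,q}$ has no $p$-torsion for odd $p$, since $q=k(p-1)$ and $q\le k$ are incompatible. So the layers in stem $0$ can detect arithmetic only at the prime $2$, and odd primes must be looked for in higher stems.
\end{example}

\subsection{Comparison with the algebraic closure}
For $n>0$ the layers $A^{2q-n,q}$ need not vanish, and assembling them would mean solving differentials and extension problems. We avoid this by comparing $K$ with $\overline{K}$, where Theorem~\ref{thm:levine} supplies the answer. That theorem makes $\pi_n(S)$ a direct summand of $\pi_{n,0}(\mathbf{1}_K)$, so only an injectivity statement remains, and it follows as in Example~\ref{ex:zero}.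

\begin{proposition}\label{prop:key}
Let $K^\times$ be divisible and $\operatorname{cd}(K)<\infty$. Then $\pi_n(S)\to\pi_{n,0}(\mathbf{1}_K)$ is an isomorphism for all $n$.
\end{proposition}

\begin{proof}
Let $h\colon\operatorname{Spec}\overline{K}\to\operatorname{Spec}K$. The composite
\[
\pi_n(S)\to\pi_{n,0}(\mathbf{1}_K)\xrightarrow{\ h^*\ }\pi_{n,0}(\mathbf{1}_{\overline{K}})
\]
is an isomorphism by Theorem~\ref{thm:levine}. So $h^*$ is surjective, and if it is injective, then both maps are isomorphisms.

First, $h^*\colon\pi_{n,0}(\mathbf{1}/f_q\mathbf{1})\to\pi_{n,0}(h^*(\mathbf{1}/f_q\mathbf{1}))$ is an isomorphism for all $n$ and all $q\ge0$, where $\mathbf{1}=\mathbf{1}_K$. This holds for $q=0$, as $\mathbf{1}/f_0\mathbf{1}=0$. The step from $q$ to $q+1$ is the five lemma, applied to the map induced by $h^*$ between the long exact sequences of the third triangle in \eqref{eq:triangles} and of its image under $h^*$, together with Lemma~\ref{lem:layers-divisible}.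

Now let $x\in\pi_{n,0}(\mathbf{1}_K)$ with $h^*x=0$, and let $x_q$ be its image in $\pi_{n,0}(\mathbf{1}/f_q\mathbf{1})$. Then $h^*x_q$ is the image of $h^*x$, so $h^*x_q=0$ and hence $x_q=0$. By the second triangle, $x$ lies in the image of $\pi_{n,0}(f_q\mathbf{1})\to\pi_{n,0}(\mathbf{1})$ for every $q$. By (L), applied with target $f_0\mathbf{1}=\mathbf{1}$, this image is zero for $q\gg0$, so $x=0$.
\end{proof}

Divisibility enters this proof only through Lemma~\ref{lem:layers-divisible}, and finite cohomological dimension only through (L) in the last line. No convergence is needed for the tower over $\overline{K}$.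

\begin{proof}[Proof of Corollary~\ref{cor:counter}]
Let $L=\mathbb{Q}^{\mathrm{solv}}$. By Lemma~\ref{lem:solv}, Proposition~\ref{prop:key} and Lemma~\ref{lem:reduction}, $c^*_L$ is full and faithful.

The polynomial $P=x^5-x-1$ has Galois group $S_5$ over $\mathbb{Q}$. Indeed, a root $\theta$ of $P$ in $\overline{\mathbb{F}}_5$ satisfies $\theta^5=\theta+1$, so its Frobenius orbit has five elements; thus $P$ is irreducible modulo $5$, hence over $\mathbb{Q}$, and the Galois group contains a $5$-cycle. Modulo $2$ we have $P=(x^2+x+1)(x^3+x^2+1)$ with irreducible factors, so by Dedekind's theorem the group contains the product of a $2$-cycle and a disjoint $3$-cycle, whose cube is a transposition. A $5$-cycle and a transposition generate $S_5$. If a root of $P$ lay in $L$, it would lie in a finite solvable Galois extension $F/\mathbb{Q}$. By normality $F$ would contain the splitting field of $P$, and $S_5$ would be a quotient of a solvable group, which is false. So $L$ is not algebraically closed.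
\end{proof}

\subsection{Removing the bound on cohomological dimension}
Condition (4) concerns only the constant coefficients $\mathbb{Z}/m$, and we do not derive a bound on $\operatorname{cd}(L)$ from it. We approximate $L$ by subfields and use (C). The finitely generated subfields that contain $i$ have finite cohomological dimension but not divisible units; their solvable closures have both properties, and condition (3) keeps them inside $L$.

\begin{proof}[Proof of $(2)\Rightarrow(1)$ in Theorem~\ref{thm:main}]
Let $L^\times$ be divisible. For each finitely generated subfield $K_0\subset L$ form $K_0^{\mathrm{solv}}$ inside $\overline{L}$. If $F/K_0$ is finite solvable Galois and $K_0\subset K_1\subset L$, then $FK_1/K_1$ is Galois with group isomorphic to a subgroup of $\mathrm{Gal}(F/K_0)$, hence solvable. For $K_1=L$, condition (3) gives $FL=L$; thus $K_0^{\mathrm{solv}}\subset L$. For $K_1$ finitely generated we get $K_0^{\mathrm{solv}}\subset K_1^{\mathrm{solv}}$. Therefore $L=\bigcup K_0^{\mathrm{solv}}$ is a filtered union. By Lemma~\ref{lem:solv} and Proposition~\ref{prop:key}, the maps $\pi_n(S)\to\pi_{n,0}(\mathbf{1}_{K_0^{\mathrm{solv}}})$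 are isomorphisms, and they are compatible with base change. By (C), $\pi_n(S)\to\pi_{n,0}(\mathbf{1}_L)$ is an isomorphism, and Lemma~\ref{lem:reduction} applies.
\end{proof}

\section{Cyclic extensions of degree $p$ in the stem $2p-4$}\label{sec:necessary}

Let $p$ be an odd prime and $F$ a field. By (E), the first slice after $s_0\mathbf{1}$ with a $p$-primary part is $s_{p-1}\mathbf{1}$, and only $s=1$ occurs in it. Lemma~\ref{lem:layers} gives $\pi_{n,0}(s_{p-1}\mathbf{1}_F)_{(p)}\cong H^{2p-3-n,\,p-1}(F;\mathbb{Z}/p)$. The group $G_F$ acts on $\mu_p$ through a character $\chi$ with values in $(\mathbb{Z}/p)^\times$, hence on $\mu_p^{\otimes(p-1)}$ through $\chi^{p-1}=1$. For $n=2p-4$, (M2) therefore gives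
\begin{equation}\label{eq:hom}
\pi_{2p-4,0}(s_{p-1}\mathbf{1}_F)_{(p)}\cong H^{1,p-1}(F;\mathbb{Z}/p)\cong\mathrm{Hom}(G_F,\mu_p^{\otimes(p-1)}),
\end{equation}
where $\mathrm{Hom}$ means continuous homomorphisms. This group is nonzero exactly when $F$ has a cyclic extension of degree $p$. It sits one stem below the first $p$-torsion of the classical sphere: by a theorem of Serre, the first $p$-torsion in positive stems is in stem $2p-3$, so $\pi_n(S)\otimes\mathbb{Z}_{(p)}=0$ for $0<n<2p-3$. It remains to show that a class in \eqref{eq:hom} yields a nonzero element of $\pi_{2p-4,0}(\mathbf{1})_{(p)}$.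

\subsection{The case $p=3$}
The groups $\pi_{n,0}(s_q\mathbf{1}_F)_{(3)}$ for $0\le n\le3$ are as follows.
\begin{center}
\begin{tabular}{c|cccc}
 & $n=0$ & $n=1$ & $n=2$ & $n=3$\\ \hline
$q\ge4$ even & $0$ & $0$ & $*$ & $*$\\
$q$ odd & $0$ & $0$ & $0$ & $0$\\
$q=2$ & $0$ & $H^2(F,\mathbb{Z}/3)$ & $H^1(F,\mathbb{Z}/3)$ & $H^0(F,\mathbb{Z}/3)$\\
$q=0$ & $\mathbb{Z}_{(3)}$ & $0$ & $0$ & $0$
\end{tabular}
\end{center}
Odd $q$ do not occur by (E). The row $q=2$ is $H^{3-n,2}(F;\mathbb{Z}/3)$, computed by (M1), (M2) and $\mu_3^{\otimes2}\cong\mathbb{Z}/3$. For $q=2k\ge4$ we have $s\le k$, so Lemma~\ref{lem:layers} gives zero unless $n\ge q-s\ge k\ge2$; the entries $*$ are not needed.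

Take a nonzero class at $(q,n)=(2,2)$. Two things could go wrong. The class might fail to lift to $f_2\mathbf{1}$; the obstruction lies in $\pi_{1,0}(f_3\mathbf{1})_{(3)}$, whose layers are the entries of the column $n=1$ with $q\ge3$. These vanish, and if the tower converges, so does the obstruction group. Or the lift might die in $\pi_{2,0}(\mathbf{1})_{(3)}$; the kernel is controlled by the entries of the column $n=3$ with $q\le1$, which vanish as well. The first point involves infinitely many slices and needs (L), while the second involves finitely many and holds over any field. This dictates the general proof: construct the lift over a finitely generated subfield, and detect it over $L$.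

\subsection{The general case}

\begin{proposition}\label{prop:detect}
Let $p$ be an odd prime and $L$ a field with $i\in L$, $\mu_p\subset L$ and $L^\times\ne L^{\times p}$. Then $\pi_{2p-4,0}(\mathbf{1}_L)\otimes\mathbb{Z}_{(p)}\ne0$.
\end{proposition}

\begin{proof}
Choose $u\in L^\times\setminus L^{\times p}$ and a primitive $p$-th root of unity $\zeta\in L$. Put $F=\mathbb{Q}(i,\zeta,u)\subset L$ and $h\colon\operatorname{Spec}L\to\operatorname{Spec}F$. Since $i\in F$, \eqref{eq:cd} gives $\operatorname{cd}(F)<\infty$. All slices below are those of $\mathbf{1}=\mathbf{1}_F$.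

\emph{Step 1: a class in the slice.} Take the algebraic closure $\overline{F}$ inside $\overline{L}$ and choose $v\in\overline{F}$ with $v^p=u$. Since $\mu_p\subset F$, the map
\[
G_F\to\mu_p^{\otimes(p-1)},\qquad\sigma\mapsto\frac{\sigma(v)}{v}\otimes\zeta^{\otimes(p-2)}
\]
is a homomorphism. Let $z\in\pi_{2p-4,0}(s_{p-1}\mathbf{1})_{(p)}$ correspond to it under \eqref{eq:hom}. By Lemma~\ref{lem:layers} and (M2), the element $h^*z$ of $\pi_{2p-4,0}(h^*s_{p-1}\mathbf{1})_{(p)}\cong\mathrm{Hom}(G_L,\mu_p^{\otimes(p-1)})$ is the homomorphism given by the same formula for $\sigma\in G_L$. It is trivial only if $G_L$ fixes $v$, that is, only if $v\in L$, which is excluded by the choice of $u$. So $h^*z\ne0$.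

\emph{Step 2: lifting over $F$.} We claim that $\pi_{2p-5,0}(f_p\mathbf{1})_{(p)}=0$. Let $j\ge p$. By (E), $A^{s,j}_{(p)}=0$ unless $j=k(p-1)$ and $s\le k$, where $k\ge2$ because $j>p-1$. In that case
\[
j-s\ \ge\ k(p-1)-k\ =\ k(p-2)\ \ge\ 2p-4\ >\ 2p-5,
\]
so Lemma~\ref{lem:layers} gives $\pi_{2p-5,0}(s_j\mathbf{1})_{(p)}=0$ for all $j\ge p$. By the first triangle in \eqref{eq:triangles}, the maps $\pi_{2p-5,0}(f_{j+1}\mathbf{1})_{(p)}\to\pi_{2p-5,0}(f_j\mathbf{1})_{(p)}$ are surjective for $j\ge p$, and so are their composites $\pi_{2p-5,0}(f_m\mathbf{1})_{(p)}\to\pi_{2p-5,0}(f_p\mathbf{1})_{(p)}$. By (L) the latter map is zero for $m\gg0$. This proves the claim. The exact sequence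
\[
\pi_{2p-4,0}(f_{p-1}\mathbf{1})_{(p)}\to\pi_{2p-4,0}(s_{p-1}\mathbf{1})_{(p)}\to\pi_{2p-5,0}(f_p\mathbf{1})_{(p)}=0
\]
provides a lift $y\in\pi_{2p-4,0}(f_{p-1}\mathbf{1})_{(p)}$ of $z$. The element $h^*y\in\pi_{2p-4,0}(h^*f_{p-1}\mathbf{1})_{(p)}$ maps to $h^*z\ne0$, so $h^*y\ne0$.

\emph{Step 3: detection over $L$.} For $0\le j\le p-2$ consider the exact sequence
\[
\pi_{2p-3,0}(h^*s_j\mathbf{1})_{(p)}\to\pi_{2p-4,0}(h^*f_{j+1}\mathbf{1})_{(p)}\to\pi_{2p-4,0}(h^*f_j\mathbf{1})_{(p)} .
\]
By Lemma~\ref{lem:layers} the left group vanishes: for $j=0$ it is $H^{3-2p,0}(L;\mathbb{Z})\otimes\mathbb{Z}_{(p)}$, which is zero by (M1), and for $1\le j\le p-2$ all $A^{s,j}_{(p)}$ are zero by (E). Hence the composite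
\[
\pi_{2p-4,0}(h^*f_{p-1}\mathbf{1})_{(p)}\to\pi_{2p-4,0}(h^*f_0\mathbf{1})_{(p)}=\pi_{2p-4,0}(\mathbf{1}_L)_{(p)}
\]
is injective, and the image of $h^*y$ is a nonzero element of the target.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
$(1)\Rightarrow(5)$. By Theorem~\ref{thm:quadratic}, $L$ is quadratically closed. For $p$ odd, Lemma~\ref{lem:reduction} gives $\pi_{2p-4,0}(\mathbf{1}_L)\otimes\mathbb{Z}_{(p)}\cong\pi_{2p-4}(S)\otimes\mathbb{Z}_{(p)}$, which is zero by Serre's theorem because $0<2p-4<2p-3$.

$(5)\Rightarrow(2)$. Let $L$ be quadratically closed and suppose that $L^\times$ is not divisible. By Lemma~\ref{lem:roots} there is a prime $p$ with $\mu_p\subset L$ and $L^\times\ne L^{\times p}$. Since every element of $L$ is a square, $p$ is odd and $i\in L$. Proposition~\ref{prop:detect} shows that (5) fails.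

Together with Proposition~\ref{prop:fields} and the implication $(2)\Rightarrow(1)$ of Section~\ref{sec:sufficient}, this proves the theorem.
\end{proof}

The description of $A^{s,q}_{(p)}$ used in Steps 2 and 3 is the one for odd $p$. The prime $2$ enters only through Theorem~\ref{thm:quadratic}, and this accounts for the first clause of condition (5). The second clause cannot be dropped.

\begin{example}
Let $L\subset\overline{\mathbb{Q}}$ be the union of all fields reached from $\mathbb{Q}$ by finite towers of quadratic extensions. It is quadratically closed and contains $i$ and $\mu_3$. Each element of $L$ has degree a power of $2$ over $\mathbb{Q}$, so $2\notin L^{\times3}$. Proposition~\ref{prop:detect} gives $\pi_{2,0}(\mathbf{1}_L)\otimes\mathbb{Z}_{(3)}\ne0$, whereas $\pi_2(S)\otimes\mathbb{Z}_{(3)}=0$. So $c^*_L$ is not full and faithful, although $L$ satisfies the necessary condition of Theorem~\ref{thm:quadratic}.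
\end{example}

\section{Finite Galois extensions}\label{sec:galois}

Condition (5) involves only the field $L$ and the abstract groups $\pi_{n,0}(\mathbf{1}_L)$, and these groups are visible in $\mathrm{SH}_k$ through the free orbit.

\begin{proof}[Proof of Theorem~\ref{thm:galois}]
Let $c^*_{L/k}$ be full and faithful and $G=\mathrm{Gal}(L/k)$. We verify (5) for $L$; then $(5)\Rightarrow(2)$ applies.

By Theorem~\ref{thm:quadratic}, either $L=k$ is quadratically closed, or $k$ is euclidean and $L=k[i]$. In the second case let $a+bi\in L$ with $a,b\in k$, and let $r\ge0$ be the square root of $a^2+b^2$ in $k$. Then $r\pm a\ge0$, so there are $c,d\in k$ with $c^2=(r+a)/2$ and $d^2=(r-a)/2$. We have $c^2-d^2=a$ and $(2cd)^2=r^2-a^2=b^2$; after changing the sign of $d$ if necessary, $2cd=b$, and $(c+di)^2=a+bi$. So $L$ is quadratically closed in both cases.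

Let $S_G=(G/G)_+$ be the sphere spectrum in $\mathrm{SH}_G$. The functor $X\mapsto G_+\wedge X$ is left adjoint to the restriction $\mathrm{SH}_G\to\mathrm{SH}$, which sends $S_G$ to $S$. The exact functor $c^*_{L/k}$ sends $G_+$ to $\operatorname{Spec}L_+$ and $S_G$ to $\mathbf{1}_k$. Using this adjunction, full faithfulness and \eqref{eq:adjoint} in turn, we get
\[
\pi_n(S)\cong[\Sigma^nG_+,S_G]_{\mathrm{SH}_G}\cong[\Sigma^n\operatorname{Spec}L_+,\mathbf{1}_k]_{\mathrm{SH}_k}\cong\pi_{n,0}(\mathbf{1}_L).
\]
By Serre's theorem, $\pi_{2p-4,0}(\mathbf{1}_L)\otimes\mathbb{Z}_{(p)}=0$ for every odd prime $p$.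
\end{proof}

\begin{thebibliography}{9}

\bibitem{CD} Cisinski and D\'eglise, \emph{Triangulated Categories of Mixed Motives}.

\bibitem{HO} J. Heller and K. Ormsby, \emph{Galois equivariance and stable motivic homotopy theory}, arXiv:1401.4728 (2014).

\bibitem{Hoyois} Hoyois, \emph{From algebraic cobordism to motivic cohomology}.

\bibitem{LevineComparison} Levine, \emph{A comparison of motivic and classical stable homotopy theories}.

\bibitem{LevineConvergence} Levine, \emph{Convergence of Voevodsky's slice tower}, Doc. Math. (2013).

\bibitem{Ravenel} Ravenel, \emph{Complex Cobordism and Stable Homotopy Groups of Spheres}.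

\bibitem{RSO} R\"ondigs, Spitzweck and {\O}stv{\ae}r, \emph{The first stable homotopy groups of motivic spheres}.

\bibitem{Serre} Serre, \emph{Galois Cohomology}.

\bibitem{Spitzweck} Spitzweck, \emph{A commutative $\mathbb{P}^1$-spectrum representing motivic cohomology over Dedekind domains}.

\end{thebibliography}
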